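
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{A congruence for colored $p$-ary partitions\\ and a conjecture of Ulas and \.Zmija}


\begin{abstract}
Let $p$ be an odd prime, and let $d_m(n)$ count the representations of $n$ as a sum of powers of $p$, where the part $1$ comes in $mp$ colors and every larger part in $m(p-1)$ colors. Ulas and \.Zmija conjectured a formula for the $p$-adic valuation of $d_m(p^2n)-d_m(n)$ when $m\not\equiv-1\pmod p$, and a lower bound, attained infinitely often, when $m\equiv -1\pmod p$. We prove a congruence for $d_m(p^an)-d_m(n)$ that decides every case. The formula holds exactly when $p$ is not a Wolstenholme prime; the lower bound always holds; it is attained infinitely often exactly when $p$ is not a Wolstenholme prime and $p^2\nmid m+1$. Hence the conjecture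 is false as stated.
\end{abstract}

\section{The question and the answer}

\subsection{The conjecture}

Throughout, $p\ge 3$ is a prime, $\nu=\nu_p$ is the $p$-adic valuation (with $\nu(0)=+\infty$), $\mathbb Z_p$ is the ring of $p$-adic integers, and $[p=3]$ equals $1$ if $p=3$ and $0$ otherwise. For $m\ge1$ define $d_m(n)$ by
\[
D(x)=\sum_{n\ge0}d_m(n)x^n=\frac1{(1-x)^m}\prod_{j\ge0}\frac1{(1-x^{p^j})^{m(p-1)}} .
\]
Thus $d_m(n)$ counts the representations of $n$ as a sum of powers of $p$ in which the part $1$ takes one of $mp$ colors and each part greater than $1$ takes one of $m(p-1)$ colors. The following is posed in \cite{UZ}.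

\begin{conjecture}
Let $n\ge1$ and $m=pk+i\ge1$ with $k\ge0$ and $0\le i\le p-1$. If $i\ne p-1$, then
\[
\nu_p\big(d_m(p^2n)-d_m(n)\big)=\nu_p(n)+2\nu_p(m)+3-[p=3].
\]
If $i=p-1$, then
\[
\nu_p\big(d_{m}(p^2n)-d_{m}(n)\big)\ge\nu_p(n)+4-[p=3],
\]
and for infinitely many $n$ this inequality is an equality.
\end{conjecture}

\subsection{What the case $n=1$ shows}\label{sec:first}

The numbers of colors are chosen so that $D(x)$ and $D(x^p)$ differ by a very simple factor. Put $F(x)=\prod_{j\ge0}(1-x^{p^j})^{-1}$, so that $F(x)=(1-x)^{-1}F(x^p)$. Then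
\[
D(x)=(1-x)^{-m}F(x)^{m(p-1)}=(1-x)^{-mp}F(x^p)^{m(p-1)},\qquad D(x^p)=(1-x^p)^{-m}F(x^p)^{m(p-1)},
\]
and therefore
\begin{equation}\label{eq:func}
D(x)=G(x)^m\,D(x^p),\qquad G(x)=\frac{1-x^p}{(1-x)^p}.
\end{equation}
Since $(1-x)^p\equiv1-x^p\pmod p$, we have $G\equiv1\pmod p$. So one expects $d_m(pn)$ and $d_m(n)$ to be $p$-adically close, and the question is how close. The conjecture concerns
\[
d_m(p^2n)-d_m(n)=\big(d_m(p^2n)-d_m(pn)\big)+\big(d_m(pn)-d_m(n)\big),
\]
and it will turn out that the first difference on the right is divisible by one more factor $p$ than is guaranteed for the second. So we look at the second, for $n=1$.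

Compare coefficients of $x^p$ in \eqref{eq:func}. As $D(x^p)=1+d_m(1)x^p+\cdots$,
\begin{equation}\label{eq:first}
d_m(p)-d_m(1)=[x^p]\,G(x)^m .
\end{equation}
For $m=1$ the right side is
\begin{equation}\label{eq:wolst}
[x^p]\,G(x)=[x^p](1-x)^{-p}-1=\binom{2p-1}{p-1}-1 .
\end{equation}
Wolstenholme's theorem says that this is divisible by $p^3$ for $p\ge5$, which explains the $3$ in the conjecture. It also shows where the danger lies: nothing visible prevents $p^4$ from dividing $\binom{2p-1}{p-1}-1$, and a prime $p\ge 5$ for which this happens is called a \emph{Wolstenholme prime}. The primes $16843$ and $2124679$ are of this kind \cite{McI}.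

The dependence on $m$ can be read off for $p=3$. Put
\[
z=\frac{x}{(1-x)^2}=\sum_{n\ge1}nx^n .
\]
For $p=3$ we have $G=\frac{1+x+x^2}{(1-x)^2}=1+3z$. The coefficients of $x^3$ in $z,z^2,z^3$ are $3,4,1$, so
\begin{equation}\label{eq:p3}
d_m(3)-d_m(1)=[x^3](1+3z)^m=9m+36\binom m2+27\binom m3=\tfrac92\,m^2(m+1).
\end{equation}
The valuation is $2+2\nu(m)+\nu(m+1)$. The term $2\nu(m)$ is in the conjecture, but $\nu(m+1)$ can be larger than $1$: for $m=8$ the difference is $2592=2^5\cdot3^4$. This suggests that the last claim of the conjecture fails when $p^2\mid m+1$. The theorem below shows that both effects, that of $\binom{2p-1}{p-1}-1$ and that of $m+1$, persist for all $n$.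

\subsection{Results}

Put
\[
s=3-[p=3],\qquad W_p=\frac{\binom{2p-1}{p-1}-1}{p^{s}} .
\]
Then $W_3=\frac{10-1}9=1$, and $W_p\in\mathbb Z$ for all $p$ by Wolstenholme's theorem, which is reproved in Section~\ref{sec:E}. For $p\ge5$, $p\mid W_p$ if and only if $p$ is a Wolstenholme prime; and $3\nmid W_3$.

\begin{theorem}\label{thm:main}
Let $p\ge3$ be a prime and let $m,n,a\ge1$ be integers. There is $\theta\in\mathbb Z_p$ such that
\[
d_m(p^an)-d_m(n)=p^{s}\,m^2(m+1)\,n\Big(\frac{W_p}{2}\,(m+1)^{\nu_p(n)}+p\,\theta\Big).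
\]
\end{theorem}

\begin{corollary}\label{cor:val}
For all $m,n,a\ge1$,
\begin{equation}\label{eq:val}
\nu_p\big(d_m(p^an)-d_m(n)\big)\ge\nu_p(n)+2\nu_p(m)+\nu_p(m+1)+3-[p=3],
\end{equation}
with equality if and only if $p\nmid W_p$ and $p\nmid\gcd(m+1,n)$.
\end{corollary}

\begin{proof}
The bracket in Theorem~\ref{thm:main} lies in $\mathbb Z_p$, and the right side of \eqref{eq:val} is the valuation of the factor in front of it. The bracket is a unit if and only if $p\nmid W_p$ and $p\nmid(m+1)^{\nu(n)}$; the latter holds exactly when $\nu(n)=0$ or $p\nmid m+1$.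
\end{proof}

\begin{corollary}\label{cor:conj}
Let $m=pk+i$ be as in the conjecture.
\begin{enumerate}
\item[(a)] Let $i\ne p-1$. If $p\nmid W_p$, the conjectured equality holds for all such $m$ and all $n$. If $p\mid W_p$, it fails for all such $m$ and all $n$, the valuation being strictly larger. In particular it fails for $p=16843$ and $p=2124679$, for instance with $m=n=1$.
\item[(b)] Let $i=p-1$. The conjectured inequality always holds.
\item[(c)] Let $i=p-1$. If $p\nmid W_p$ and $p\nmid k+1$, equality in (b) holds exactly for the $n$ with $p\nmid n$. In all other cases equality holds for no $n$. So, for given $p$ and $k$, the last claim of the conjecture is true if and only if $p\nmid W_p$ and $p\nmid k+1$. In particular, it fails for every $p$ with $m=p^2-1$, for instance for $p=3$, $m=8$.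
\end{enumerate}
\end{corollary}

\begin{proof}
Take $a=2$ in Corollary~\ref{cor:val}. In (a) we have $\nu(m+1)=0$, so the right side of \eqref{eq:val} is the conjectured value, and $p\nmid\gcd(m+1,n)$ holds for every $n$; hence equality holds if and only if $p\nmid W_p$. Now let $i=p-1$, so that $\nu(m)=0$ and $m+1=p(k+1)$. Since $\nu(m+1)\ge1$, \eqref{eq:val} implies (b). If $p\mid k+1$, then $\nu(m+1)\ge2$, and the valuation is at least $\nu(n)+5-[p=3]$ for every $n$. If $p\nmid k+1$, the right side of \eqref{eq:val} is $\nu(n)+4-[p=3]$, and since $p\mid m+1$, equality holds if and only if $p\nmid W_p$ and $p\nmid n$. For $m=p^2-1$ we have $k+1=p$.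
\end{proof}

So the conjecture is disproved. The failure for $p^2\mid m+1$ occurs for every $p$ and needs no computational input, while the failure in (a) depends on the existence of a Wolstenholme prime.

\medskip
\noindent\textbf{Plan of the proof.} Section~\ref{sec:op} turns the passage from $d_m(n)$ to $d_m(pn)$ into a linear operator $T$ on power series. Section~\ref{sec:ex} works out a small case by hand and shows what has to be controlled. In Section~\ref{sec:matrix} we find the matrix of $T$ in the powers of $z$, in Section~\ref{sec:N} a module on which $T$ gains a factor $p$, and in Section~\ref{sec:E} we place the starting vector in that module. Section~\ref{sec:end} assembles the proof.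

\section{From partitions to an operator}\label{sec:op}

Iterating \eqref{eq:func} gives $D(x)=D(x^{p^J})\prod_{j<J}G(x^{p^j})^m$. Let $J\to\infty$: since $D(x^{p^J})\equiv1$ modulo $x^{p^J}$ and $G\equiv1\pmod p$, we get $D\equiv1\pmod p$, that is,
\begin{equation}\label{eq:modp}
d_m(0)=1,\qquad p\mid d_m(j)\quad(j\ge1).
\end{equation}

On $\mathbb Z_p[[x]]$ define
\[
U\Big(\sum_n a_nx^n\Big)=\sum_n a_{pn}x^n,\qquad T(f)=U(G^mf).
\]
Since $U\big(f(x)g(x^p)\big)=U(f)\,g$, equation \eqref{eq:func} gives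
\[
U(fD)=U\big(fG^m\cdot D(x^p)\big)=T(f)\,D .
\]
Starting from $f=1$ we get $U^tD=T^t(1)D$ for all $t\ge 0$. With $E=T(1)-1$ and the linearity of $T$ this becomes
\begin{equation}\label{eq:key}
U^{t+1}D-U^tD=T^t(E)\cdot D\qquad(t\ge0).
\end{equation}
The coefficient of $x^{n_0}$ on the left is $d_m(p^{t+1}n_0)-d_m(p^tn_0)$. Since $D\equiv1\pmod p$, multiplication by $D$ on the right does not affect the leading $p$-adic term, so everything depends on $T^t(E)$. We must show that $E$ is divisible by $p^sm^2(m+1)$, that each application of $T$ gains one more factor $p$, and we must follow the leading term exactly.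

\section{The smallest case by hand}\label{sec:ex}

Let $p=3$ and $m=1$, so $T(f)=U\big((1+3z)f\big)$. We have $U(z)=\sum 3nx^n=3z$. Since $z^2=\sum_n\binom{n+1}3x^n$ and
\[
\binom{3n+1}3=\frac{n(9n^2-1)}2=27\binom{n+1}3+4n,
\]
we have $U(z^2)=4z+27z^2$. Hence
\[
T(1)=1+9z,\qquad E=9z,\qquad T(z)=3z+3(4z+27z^2)=15z+81z^2 .
\]
By \eqref{eq:key} with $t=0$, $UD-D=9zD$, so by \eqref{eq:modp} $d_1(3n_0)-d_1(n_0)\equiv9n_0\pmod{27}$ for all $n_0\ge1$. If $3\nmid n_0$, this is the theorem for $n=n_0$, $a=1$, but it says too little when $3\mid n_0$. For $n=3n_0$ we use $t=1$: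
\[
U^2D-UD=9\,T(z)D=27\,(5z+27z^2)D,
\]
so $d_1(9n_0)-d_1(3n_0)\equiv27\cdot5n_0\pmod{81}$. One more factor $3$ has been gained. Directly, $d_1(1)=3$, $d_1(2)=6$, $d_1(3)=9+3=12$, and, by \eqref{eq:func}, $d_1(9)=27+18d_1(1)+9d_1(2)+d_1(3)=147$; indeed $12-3=3^2$ and $147-12=3^3\cdot5$.

Two features are typical. First, $T(z)$ is $p(m+1)z$ up to smaller terms: here $15\equiv3\cdot2\pmod9$. This is the origin of the factor $(m+1)^{\nu(n)}$. Second, the next step requires $T(z^2)$, and its $z$-coefficient is $[x^3](z^2+3z^3)=4+3=7$, a unit. So $T$ is not divisible by $3$ on $z^2$. What saves us is that $z^2$ entered with the large coefficient $27$. In general we must require that the coefficient of $z^k$ be divisible by a power of $p$ that grows with $k$. This will be the module $N$ below.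

For $m=2$ the factor $m+1=3$ is visible. Here $G^2=1+6z+9z^2$ has coefficients $g(n)=6n+9\binom{n+1}3$ for $n\ge1$. So $d_2(1)=6$, $d_2(2)=21$, $d_2(3)=g(3)+d_2(1)=54+6=60$ and
\[
d_2(9)=g(9)+g(6)d_2(1)+g(3)d_2(2)+d_2(3)=1134+351\cdot6+54\cdot21+60=4434 .
\]
Then $d_2(3)-d_2(1)=2\cdot3^3$, with equality in \eqref{eq:val}, while $d_2(9)-d_2(3)=4374=2\cdot3^7$ is divisible by more than the $3^4$ of \eqref{eq:val}, as Corollary~\ref{cor:val} predicts for $3\mid\gcd(m+1,n)$.

\section{The matrix of $T$}\label{sec:matrix}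

\subsection{$G$ as a polynomial in $z$}

Why $z$? The rational function $G$ is unchanged under $x\mapsto1/x$ (here $p$ is odd) and its only pole is $x=1$; the function $z$ has the same two properties, and $G$ turns out to be a polynomial in it. As $z=x+O(x^2)$, we also have $\mathbb Z[[x]]=\mathbb Z[[z]]$.

\begin{lemma}\label{lem:Q}
$G=Q(z)$ with $Q(z)=1+pzR(z)$, where $R\in\mathbb Z[z]$ is monic of degree $\frac{p-3}2$.
\end{lemma}

\begin{proof}
Let $h=\frac{p-1}2$ and $w=1/z=x-2+x^{-1}$. The Laurent polynomial $x^{-h}(1+x+\cdots+x^{2h})$ is symmetric under $x\mapsto1/x$. Subtracting integer multiples of powers of $x+x^{-1}=w+2$, the highest first, we see that it equals $P(w)$ for a monic $P\in\mathbb Z[w]$ of degree $h$. Putting $x=1$, $w=0$ gives $P(0)=p$. Since $x^{-h}(1-x)^{2h}=w^h$,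
\[
G=\frac{1+x+\cdots+x^{p-1}}{(1-x)^{p-1}}=\frac{P(w)}{w^h}=z^hP(1/z)=:Q(z).
\]
So $Q\in\mathbb Z[z]$ has constant term $1$ ($P$ is monic) and degree $h$ with leading coefficient $P(0)=p$. Finally $Q(z)-1=G-1\equiv0\pmod p$ as a power series in $x$. The series $z^k=x^k+\cdots$ are linearly independent modulo $p$, so all coefficients of $Q-1$ are divisible by $p$.
\end{proof}

For example, $R=1$ for $p=3$, and $R=1+z$ for $p=5$, where $P(w)=(w+2)^2+(w+2)-1=w^2+5w+5$.

\subsection{The entries}

\begin{lemma}\label{lem:T}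
For $k\ge0$ we have $T(z^k)=\sum_{l\ge0}T_{k,l}z^l$, a finite sum, with $T_{k,l}\in\mathbb Z$ and
\begin{equation}\label{eq:T}
T_{k,l}=\frac{pm+2k}{p(2l+m)}\,[z^{pl-k}]\,Q(z)^{2l+m}.
\end{equation}
\end{lemma}

\begin{proof}
Since $T(z^k)\in\mathbb Z[[x]]=\mathbb Z[[z]]$, there is an expansion with integers $T_{k,l}$. To extract them, let $\operatorname{CT}$ denote the constant term of a Laurent series (with finitely many negative powers and rational coefficients) and $\vartheta=x\frac d{dx}$. We use the invariance of residues: for every Laurent series $A$,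
\begin{equation}\label{eq:res}
\operatorname{CT}_x\Big[A(z)\,\frac{\vartheta z}z\Big]=\operatorname{CT}_z[A(z)].
\end{equation}
(For $A=z^j$ with $j\ne0$ the left side is the constant term of $\frac1j\vartheta(z^j)$, which is $0$; for $j=0$ it is $1$ because $z=x+O(x^2)$. Positive powers of $z$ do not contribute to either side, so the general case follows by linearity.)

By \eqref{eq:res}, $T_{k,l}=\operatorname{CT}_x\big[T(z^k)\,z^{-l}\,\vartheta z/z\big]$. Extend $U$ to Laurent series; then $\operatorname{CT}[U(a)\,b]=\operatorname{CT}[U(a\cdot b(x^p))]=\operatorname{CT}[a(x)\,b(x^p)]$. Put $z_p=z(x^p)$, so that $\vartheta(z_p)=p\,(\vartheta z)(x^p)$. With $a=z^kG^m$ and $b=z^{-l}\,\vartheta z/z$ we obtain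
\[
T_{k,l}=\frac1p\operatorname{CT}_x\Big[z^kQ(z)^m\,z_p^{-l}\,\frac{\vartheta z_p}{z_p}\Big].
\]
It remains to express $z_p$ by $z$:
\[
z_p=\frac{x^p}{(1-x^p)^2}=\frac{x^p}{(1-x)^{2p}}\cdot\frac{(1-x)^{2p}}{(1-x^p)^2}=z^pQ(z)^{-2},
\qquad
\frac{\vartheta z_p}{z_p}=\Big(p-\frac{2zQ'(z)}{Q(z)}\Big)\frac{\vartheta z}z .
\]
Now \eqref{eq:res} gives
\[
T_{k,l}=\operatorname{CT}_z\big[z^{k-pl}Q^{2l+m}\big]-\frac2p\operatorname{CT}_z\big[z^{k-pl}\,zQ'Q^{2l+m-1}\big].
\]
Since $zQ'Q^{2l+m-1}=\frac1{2l+m}\,z\frac{d}{dz}Q^{2l+m}$, the second constant term is $\frac{pl-k}{2l+m}[z^{pl-k}]Q^{2l+m}$. Hence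
\[
T_{k,l}=\Big(1-\frac{2(pl-k)}{p(2l+m)}\Big)[z^{pl-k}]Q^{2l+m},
\]
which is \eqref{eq:T}. As $\deg Q^{2l+m}=\frac{p-1}2(2l+m)$, the entry vanishes when $pl-k>\frac{p-1}2(2l+m)$, that is, when $l>k+\frac{p-1}2m$. So the sum is finite.
\end{proof}

Thus $T$ maps $\mathbb Z_p[z]$ to itself. From \eqref{eq:T} we read off
\begin{equation}\label{eq:special}
T_{0,0}=1,\qquad T_{k,0}=0\ (k\ge1),\qquad T_{k,l}=0\ (k>pl),\qquad T_{pl,l}=1 .
\end{equation}
The last entry confirms that $T$ is not divisible by $p$.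

For $pl>k$ we expand $Q^{2l+m}=\sum_r\binom{2l+m}rp^rz^rR^r$, where $r=0$ does not contribute to the coefficient of $z^{pl-k}$, and use $\frac1{2l+m}\binom{2l+m}r=\frac1r\binom{2l+m-1}{r-1}$, which removes the denominator $2l+m$:
\begin{equation}\label{eq:sum}
T_{k,l}=(pm+2k)\sum_{r\ge1}\binom{2l+m-1}{r-1}\frac{p^{r-1}}r\,[z^{pl-k-r}]R^r .
\end{equation}
Since $\deg R^r=\frac{p-3}2r$, only those $r$ contribute for which
\begin{equation}\label{eq:range}
2l+\frac{2(l-k)}{p-1}=\frac{2(pl-k)}{p-1}\ \le\ r\ \le\ pl-k .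
\end{equation}
Each term of \eqref{eq:sum} has valuation at least
\[
\mu(r)=r-1-\nu(r).
\]
For $p=3$ we have $R=1$, and the only contributing term is $r=3l-k$. For $p\ge5$,
\begin{equation}\label{eq:mu}
\mu(r)\ge\frac r2\qquad(r\ge2).
\end{equation}
Indeed this means $\nu(r)\le\frac r2-1$. It is clear if $\nu(r)=0$; and if $\nu(r)=v\ge1$, then $r\ge5^v\ge2v+2$.

The essential point is that \eqref{eq:range} forces $r\ge2l$ when $k\le l$, so the entries on and above the diagonal are divisible by high powers of $p$. Below the diagonal integrality will be enough, with one exception, the entry $T_{2,1}$ for $p\ge5$.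

\section{A module on which $T$ gains a factor $p$}\label{sec:N}

To compensate for the entries below the diagonal we give $z^k$ a weight $n(k)$:
\[
n(k)=k\ \ (p=3),\qquad n(1)=1,\quad n(k)=k-1\ \ (k\ge2)\quad(p\ge5),
\]
and put
\[
N=\Big\{\sum_{k\ge1}a_kz^k\in\mathbb Z_p[z]:\ \nu(a_k)\ge n(k)\text{ for all }k\Big\}.
\]
Since $n(k)\ge1$ for all $k$, we have $N\subset p\,\mathbb Z_p[[x]]$. So elements of $N$ will be negligible next to a unit multiple of $z$. Also $pz\in N$.

\begin{proposition}\label{prop:contract}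
$T(N)\subset pN$.
\end{proposition}

\begin{proof}
By \eqref{eq:special}, no constant terms arise. We need, for $k,l\ge1$,
\[
\nu(T_{k,l})\ge1+n(l)-n(k).
\]

\emph{Case $p=3$.} We need $\nu(T_{k,l})\ge1+l-k$. For $k>l$ integrality suffices. Let $k\le l$. Then only $r=3l-k$ occurs, and $1+l-k=1+r-2l$, so $\mu(r)\ge1+l-k$ means $\nu(r)\le2l-2$. This holds because $r<3l\le3^{2l-1}$.

\emph{Case $p\ge5$.}
\begin{itemize}
\item $k>pl$: here $T_{k,l}=0$.
\item $k\ge l+2$: here $n(k)=k-1\ge l+1\ge1+n(l)$, and integrality suffices (this includes $k=pl$).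
\item $k=l+1$ with $l\ge2$: here $n(k)=l=1+n(l)$, and integrality suffices.
\item $k=2$, $l=1$: we need $\nu(T_{2,1})\ge1$. By \eqref{eq:range}, $r\ge2-\frac2{p-1}>1$, so $r\ge2$ and $\mu(r)\ge1$ by \eqref{eq:mu}.
\item $k\le l$: by \eqref{eq:range}, $r\ge2l$, so $\nu(T_{k,l})\ge l$ by \eqref{eq:mu}. We need $1$ if $l=1$ (then $k=1$), and $l-n(k)\le l-1$ if $l\ge2$.\qedhere
\end{itemize}
\end{proof}

\begin{proposition}\label{prop:z}
$T(z)\in p(m+1)z+pN$.
\end{proposition}

\begin{proof}
We need $T_{1,1}\equiv p(m+1)\pmod{p^2}$ and $\nu(T_{1,l})\ge1+n(l)$ for $l\ge2$.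

Let $l=1$. By \eqref{eq:range}, $2\le r\le p-1$. Since $R^2$ is monic of degree $p-3$, the term $r=2$ of \eqref{eq:sum} is
\[
(pm+2)(m+1)\frac p2\,[z^{p-3}]R^2=p(m+1)+p^2\,\frac{m(m+1)}2\equiv p(m+1)\pmod{p^2}.
\]
Terms with $r\ge3$ occur only for $p\ge5$, and by \eqref{eq:mu} they have $\mu(r)\ge\frac32$, hence $\mu(r)\ge2$.

Let $l\ge2$. If $p\ge5$, then $r\ge2l$ by \eqref{eq:range}, so $\nu(T_{1,l})\ge l=1+n(l)$ by \eqref{eq:mu}. If $p=3$, then $r=3l-1$ is prime to $3$, so $\nu(T_{1,l})\ge\mu(r)=3l-2\ge l+1=1+n(l)$.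
\end{proof}

\section{The starting vector}\label{sec:E}

It remains to locate $E$. The factor $m^2(m+1)$ can be split off from every coefficient. After that, the leading coefficient does not depend on $m$ to the precision we need, so it can be found from the case $m=1$, where it is \eqref{eq:wolst}.

\begin{proposition}\label{prop:E}
$W_p$ is an integer, and $E\in p^{s}m^2(m+1)\Big(\dfrac{W_p}2\,z+N\Big)$.
\end{proposition}

\begin{proof}
By \eqref{eq:special}, $E=T(1)-1=\sum_{l\ge1}T_{0,l}z^l$. For $k=0$ the sum \eqref{eq:sum} becomes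
\[
T_{0,l}=m\sum_r(2l+m-1)(2l+m-2)\cdots(2l+m-r+1)\,\frac{p^r}{r!}\,[z^{pl-r}]R^r ,
\]
and by \eqref{eq:range} $r\ge\frac{2pl}{p-1}>2l$, so $r\ge2l+1$.

\emph{The factor $m^2(m+1)$.} The product runs over consecutive integers from $2l+m-1\ge m+1$ down to $2l+m-r+1\le m$. So $m+1$ and $m$ are two of its factors. Let $A_{l,r}\in\mathbb Z$ be the product of the others. Then
\[
T_{0,l}=m^2(m+1)\,e_l,\qquad e_l=\sum_{r\ge2l+1}A_{l,r}\frac{p^r}{r!}\,[z^{pl-r}]R^r,\qquad A_{1,3}=1 .
\]

\emph{Divisibility of $e_l$.} We claim that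
\begin{equation}\label{eq:el}
\nu(e_1)\ge s,\qquad e_1\bmod p^{s+1}\ \text{is independent of }m,\qquad \nu(e_l)\ge s+n(l)\quad(l\ge2).
\end{equation}
We use Legendre's formula $\nu(r!)=\sum_{i\ge1}\lfloor r/p^i\rfloor$, which for $r\ge1$ implies $\nu(r!)\le\frac{r-1}{p-1}$.

Let $p\ge5$, so $s=3$. Then $\nu(p^r/r!)\ge r-\frac{r-1}4=\frac{3r+1}4$. For $l=1$, the term $r=3$ is $\frac{p^3}6[z^{p-3}]R^3$, which has valuation at least $3$ and does not involve $m$. The terms $r\ge4$ have valuation at least $\frac{13}4$, hence at least $4$. For $l\ge2$ we have $r\ge2l+1$, so $\nu(e_l)\ge\frac{3(2l+1)+1}4=\frac{3l}2+1\ge l+2=3+n(l)$.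

Let $p=3$, so $s=2$ and only $r=3l$ occurs. Then $e_1=\frac{27}6=\frac92$. For $l\ge2$, since $\nu((3l)!)=l+\nu(l!)$, we have $\nu(e_l)\ge2l-\nu(l!)$. For $l=2$ this is $4=s+n(2)$. For $l\ge3$ it is at least $2l-\frac{l-1}2=l+2+\frac{l-3}2\ge l+2=s+n(l)$.

\emph{The value of $e_1$ modulo $p^{s+1}$.} By \eqref{eq:el} it suffices to take $m=1$. Then $2e_1=T_{0,1}$ is the coefficient of $z$ in $E$, which is also the coefficient of $x$, as $z=x+O(x^2)$ and $E$ has no constant term. By \eqref{eq:wolst},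
\[
2e_1=[x]\,U(G)=[x^p]\,G=\binom{2p-1}{p-1}-1=p^sW_p .
\]
As $\nu(e_1)\ge s$, it follows that $p^s$ divides $\binom{2p-1}{p-1}-1$, that is, $W_p\in\mathbb Z$. For $p\ge5$ this is Wolstenholme's theorem. For arbitrary $m$ we conclude $e_1\equiv p^s\frac{W_p}2\pmod{p^{s+1}}$. Since $pz\in N$, this and the last part of \eqref{eq:el} give the assertion.
\end{proof}

\begin{remark}
No single choice of weights $n(k)$, independent of $p$, serves in this argument. Since $n(1)\ge1$ is needed for $N\subset p\,\mathbb Z_p[[x]]$, and $T_{2,1}=3m+4$ is a unit for $p=3$, Proposition~\ref{prop:contract} requires $n(2)\ge2$ there. On the other hand, for $p=5$ the $r=5$ term of $e_2$ is $\frac{5^5}{5!}(m+2)(m+3)$ and the terms $r\ge6$ have valuation at least $5$. So $\nu(e_2)=4$ whenever $5\nmid(m+2)(m+3)$, and Proposition~\ref{prop:E} requires $n(2)\le1$.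
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

First we show by induction on $t\ge0$ that
\begin{equation}\label{eq:TtE}
T^t(E)\in p^{s+t}m^2(m+1)\Big(\frac{W_p}2(m+1)^t\,z+N\Big).
\end{equation}
For $t=0$ this is Proposition~\ref{prop:E}. If it holds for $t$, then Propositions~\ref{prop:z} and \ref{prop:contract} give
\[
T\Big(\frac{W_p}2(m+1)^tz+N\Big)\subset\frac{W_p}2(m+1)^t\big(p(m+1)z+pN\big)+pN\subset p\Big(\frac{W_p}2(m+1)^{t+1}z+N\Big),
\]
which is \eqref{eq:TtE} for $t+1$.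

\emph{The case $a=1$.} Write $n=p^tn_0$ with $p\nmid n_0$, so $t=\nu(n)$. Compare coefficients of $x^{n_0}$ in \eqref{eq:key}. Since $T^t(E)$ has no constant term,
\[
d_m(pn)-d_m(n)=\sum_{j=1}^{n_0}\,[x^j]T^t(E)\;d_m(n_0-j).
\]
By \eqref{eq:TtE}, $[x^j]z=j$ and $N\subset p\,\mathbb Z_p[[x]]$, we have
\[
[x^j]T^t(E)\in p^{s+t}m^2(m+1)\Big(\frac{W_p}2(m+1)^tj+p\,\mathbb Z_p\Big).
\]
By \eqref{eq:modp}, $d_m(n_0-j)$ is $1$ for $j=n_0$ and divisible by $p$ for $j<n_0$. Hence
\[
d_m(pn)-d_m(n)\in p^{s+t}m^2(m+1)\Big(\frac{W_p}2(m+1)^tn_0+p\,\mathbb Z_p\Big).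
\]
Here $n_0$ is a $p$-adic unit, so it can be taken out of the bracket, and $p^tn_0=n$. This is the theorem for $a=1$.

\emph{The general case.} Write
\[
d_m(p^an)-d_m(n)=\sum_{i=0}^{a-1}\big(d_m(p^{i+1}n)-d_m(p^in)\big).
\]
By the case $a=1$ applied to $p^in$, the term with index $i$ lies in $p^sm^2(m+1)\,p^in\,\mathbb Z_p$. So the terms with $i\ge1$ lie in $p^sm^2(m+1)\,n\cdot p\,\mathbb Z_p$ and change only $\theta$. \qed

\begin{thebibliography}{9}

\bibitem{McI}
R.~J. McIntosh, \emph{On the converse of Wolstenholme's theorem}, Acta Arith. \textbf{71} (1995), 381--389.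

\bibitem{UZ}
Maciej Ulas, B{\l}a\.zej \.Zmija, \emph{On $p$-adic valuations of certain $m$ colored $p$-ary partition functions}, arXiv:1904.03398 (2019).

\end{thebibliography}

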